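\title{Periodic points of random substitution subshifts: an undecidable problem}


\begin{abstract}
A random substitution replaces each letter of a word, independently, by one of finitely many words, and it generates a subshift. We show that no algorithm decides whether the subshift of a primitive random substitution contains a periodic point, even for substitutions of constant length $5$ with pairwise disjoint image sets. The proof reduces the halting problem to this question: undoing the substitution on a sequence of period $p$ prime to $5$ compares cells at the distances $5^i$ modulo $p$, and two such distances turn a cyclic word into a tiling of a torus. On the other hand, it is decidable whether a given periodic sequence lies in the subshift. Hence the existence of a periodic point is a $\Sigma^0_1$-complete property, and the least period has no computable bound. Periodic points are either absent or dense, so their density is $\Sigma^0_1$-complete as well.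
\end{abstract}

\section{Introduction}

Let $\mathcal A$ be a finite alphabet and $\mathcal A^+$ the set of non-empty finite words over $\mathcal A$. A \emph{random substitution} $\vartheta$ assigns to each letter $a\in\mathcal A$ a finite non-empty set $\vartheta(a)\subset\mathcal A^+$ of possible images, each chosen with a positive probability. It acts on a word by replacing each letter independently by one of its images, so the set of \emph{realizations} of $\vartheta$ on $u=a_1\cdots a_n$ is
\[
\vartheta(u)=\vartheta(a_1)\cdots\vartheta(a_n)=\{w_1\cdots w_n : w_j\in\vartheta(a_j)\}.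
\]
Iterates are defined by $\vartheta^0(u)=\{u\}$ and $\vartheta^{k}(u)=\bigcup_{v\in\vartheta^{k-1}(u)}\vartheta(v)$. The \emph{substitution matrix} $M_\vartheta$ has as $(a,b)$-entry the expected number of occurrences of $a$ in the image of $b$; this entry is positive exactly when $a$ occurs in some element of $\vartheta(b)$. We call $\vartheta$ \emph{primitive} if some power of $M_\vartheta$ has only positive entries, and \emph{non-degenerate} if some element of some $\vartheta(a)$ has length at least $2$. It has \emph{constant length} $\ell$ if all elements of all sets $\vartheta(a)$ have length $\ell$.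

A word is \emph{legal} if it is a subword (a block of consecutive letters) of an element of $\vartheta^k(a)$ for some $a\in\mathcal A$ and $k\ge0$. The \emph{subshift} $X_\vartheta\subseteq\mathcal A^{\mathbb Z}$ of $\vartheta$ consists of the bi-infinite sequences all of whose finite subwords are legal. It is closed in the product topology and invariant under the left shift $\sigma$, and it is non-empty when $\vartheta$ is primitive and non-degenerate (Lemma~\ref{lem:basic}). Let $\operatorname{Per}(X_\vartheta)$ be the set of $x\in X_\vartheta$ with $\sigma^px=x$ for some $p\ge1$. The subshift, primitivity and non-degeneracy depend only on the finite sets $\vartheta(a)$. From now on we ignore the probabilities (take them uniform) and regard $\vartheta$ as the list of these sets. We study the following question of Rust and Spindeler \cite{RS}.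

\begin{quote}
\emph{Is there an algorithm which, given a primitive non-degenerate random substitution $\vartheta$, decides whether $\operatorname{Per}(X_\vartheta)$ is empty?}
\end{quote}

Both answers occur, and a single image can make the difference. The subshift of $a\mapsto ab$, $b\mapsto aa$ has no periodic point. If $a$ may also be replaced by $ba$, then the sequence $\cdots aab\,aab\cdots$ appears: cut into the blocks $aa\,|\,ba\,|\,ab$, it is an image of its own shift $\cdots baa\,baa\cdots$ (Example~\ref{ex:pd} proves both claims). One may well expect an algorithm. The data are finite and one-dimensional, and for the bi-infinite paths in a finite graph the same question asks only for a cycle, whose length can be bounded by the number of vertices. Moreover, for each given periodic sequence membership in $X_\vartheta$ turns out to be decidable, so a computable bound for the smallest period would suffice. There is no such bound, and the answer is negative.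

For a non-empty word $u$ let $u^\infty$ be the bi-infinite sequence of period $|u|$ that carries $u$ on the positions $1,\dots,|u|$. The Turing machine model and the notions from computability theory are recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:A}
There is a computable map $\mathcal M\mapsto\vartheta_{\mathcal M}$ from Turing machines to random substitutions such that every $\vartheta=\vartheta_{\mathcal M}$ has constant length $5$, has pairwise disjoint image sets $\vartheta(a)$, is primitive (indeed $M_\vartheta^2>0$) and non-degenerate, and
\[
\operatorname{Per}(X_{\vartheta_{\mathcal M}})\neq\varnothing\iff \mathcal M\text{ halts on the blank tape.}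
\]
If $\mathcal M$ halts, then $X_{\vartheta_{\mathcal M}}$ has points of least period $25^h-1$ for all large $h$. In particular, no algorithm decides whether $\operatorname{Per}(X_\vartheta)=\varnothing$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\vartheta$ range over the primitive non-degenerate random substitutions.
\begin{enumerate}
\item[(1)] Given $\vartheta$ and a non-empty word $u$, it is decidable whether $u^\infty\in X_\vartheta$.
\item[(2)] The set $\{\vartheta:\operatorname{Per}(X_\vartheta)\neq\varnothing\}$ is $\Sigma^0_1$-complete, also when restricted to the class described in Theorem~\ref{thm:A}. So non-emptiness is semi-decidable and emptiness is not.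
\item[(3)] There is no total computable function $\beta$ such that, whenever $\operatorname{Per}(X_\vartheta)\ne\varnothing$, the subshift $X_\vartheta$ has a periodic point of least period at most $\beta(\vartheta)$.
\item[(4)] The set $\operatorname{Per}(X_\vartheta)$ is empty or dense in $X_\vartheta$. Hence density of the periodic points is also $\Sigma^0_1$-complete.
\end{enumerate}
\end{theorem}

Section~\ref{sec:desub} translates the existence of a periodic point into the survival of a cyclic word under repeated desubstitution, and shows where a second dimension comes from. Section~\ref{sec:tiles} encodes halting by doubly periodic tilings. Section~\ref{sec:layers} constructs two auxiliary devices, a clock and an anchor, which force a surviving word to be such a tiling, and Section~\ref{sec:proofA} assembles them into the proof of Theorem~\ref{thm:A}. Section~\ref{sec:proofB} proves Theorem~\ref{thm:B}; its first part is a pumping argument that is independent of the earlier constructions.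

\section{Preliminaries}\label{sec:prelim}

\subsection{Legal words}

From the definitions, $\vartheta^k(uv)=\vartheta^k(u)\vartheta^k(v)$ and $\vartheta^{j+k}(u)=\bigcup_{v\in\vartheta^{k}(u)}\vartheta^j(v)$. For $x\in\mathcal A^{\mathbb Z}$ we write $x_{[m,n]}=x_mx_{m+1}\cdots x_n$.

\begin{lemma}\label{lem:basic}
Let $\vartheta$ be a random substitution and $j\ge0$.
\begin{enumerate}
\item[(a)] If $v$ is legal, then every element of $\vartheta^j(v)$ is legal.
\item[(b)] The $(a,b)$-entry of $M_\vartheta^j$ is positive if and only if $a$ occurs in some element of $\vartheta^j(b)$.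
\item[(c)] If $\vartheta$ is primitive and non-degenerate, then $X_\vartheta\ne\varnothing$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v_1vv_2\in\vartheta^k(a)$ and $w\in\vartheta^j(v)$. Choosing any realizations $w_1,w_2$ of $\vartheta^j$ on $v_1,v_2$ (empty if the word is empty), we get $w_1ww_2\in\vartheta^{j+k}(a)$.

(b) Both conditions say that there are letters $b=c_0,c_1,\dots,c_j=a$ such that each $c_{i+1}$ occurs in an element of $\vartheta(c_i)$.

(c) Let $M_\vartheta^j>0$ and let $a$ have an image of length at least $2$. By (b), every set $\vartheta^{j+1}(b)$ contains a word of length at least $2$, so $\vartheta^{(j+1)n}(b)$ contains a word of length at least $2^n$. Thus for each $n$ there is $x^{(n)}\in\mathcal A^{\mathbb Z}$ with $x^{(n)}_{[-n,n]}$ legal. By compactness the sequence $(x^{(n)})$ has an accumulation point, and each finite subword of it is a subword of some $x^{(n)}_{[-n,n]}$.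
\end{proof}

For primitive $\vartheta$, non-degeneracy is equivalent to $\lambda_\vartheta>1$, where $\lambda_\vartheta$ is the Perron--Frobenius eigenvalue of $M_\vartheta$. Indeed, the spectral radius of a non-negative matrix lies between its smallest and largest column sum; all column sums of $M_\vartheta$ equal $1$ if $\vartheta$ is degenerate, and otherwise all column sums of $M_\vartheta^{j+1}$ exceed $1$ when $M_\vartheta^j>0$.

\subsection{Computability}

A set of finitely coded objects is \emph{semi-decidable}, or $\Sigma^0_1$, if some algorithm terminates exactly on its members. A set is decidable if and only if both it and its complement are semi-decidable. A set $E$ is \emph{many-one reducible} to $E'$ if there is a total computable map $\rho$ with $x\in E\iff\rho(x)\in E'$. A $\Sigma^0_1$ set is \emph{$\Sigma^0_1$-complete} if every $\Sigma^0_1$ set is many-one reducible to it; such a set is undecidable, so its complement is not semi-decidable.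

Our Turing machines $\mathcal M$ are deterministic and have a one-way infinite tape with cells $1,2,\dots$, a finite state set $Q$ with start state $q_0$ and halting state $q_h$, a finite tape alphabet $\Gamma$ containing the blank $\sqcup$, and a transition function
\[
\delta:(Q\setminus\{q_h\})\times\Gamma\to Q\times\Gamma\times\{-1,+1\}.
\]
The head starts on cell $1$ of the blank tape. The machine \emph{halts} if it reaches $q_h$; moving left off cell $1$ aborts the run without halting. A one-way tape is convenient because the computation then starts in the corner of a rectangle.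

\begin{lemma}\label{lem:halting}
The set of machines that halt on the blank tape is $\Sigma^0_1$-complete.
\end{lemma}

\begin{proof}
The set is semi-decidable by simulation. We use the standard fact that halting on the blank tape is $\Sigma^0_1$-complete for machines $\mathcal M'=(Q',q_0',q_h',\Gamma',\delta')$ of the same form with a two-way infinite tape (positions in $\mathbb Z$, start at position $1$), and we fold the tape. Cell $k\ge1$ of the new machine $\mathcal M$ stores a triple $(u,l,m)\in\Gamma'\times\Gamma'\times\{0,1\}$, where $u$ is the content of position $k$, $l$ is the content of position $1-k$, and $m=1$ marks cell $1$; the blank is $(\sqcup,\sqcup,0)$. The states are a new start state and, for $q\in Q'$ and $e\in\{\mathrm{up},\mathrm{down}\}$, states $(q,e)$ and $\mathrm{ret}(q,e)$. On cell $k$, the state $(q,\mathrm{up})$ means that $\mathcal M'$ is at position $k$, and $(q,\mathrm{down})$ that it is at position $1-k$. A passage of $\mathcal M'$ between the positions $1$ and $0$ keeps $\mathcal M$ on cell $1$; since $\mathcal M$ must move, it steps right and returns.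
\begin{itemize}
\item From the start state, $\mathcal M$ writes $(\sqcup,\sqcup,1)$, moves right and enters $\mathrm{ret}(q_0',\mathrm{up})$.
\item In $\mathrm{ret}(q,e)$ it rewrites the symbol read, moves left and enters $(q,e)$.
\item In $(q,\mathrm{up})$, reading $(u,l,m)$ with $\delta'(q,u)=(q',u',\eta)$, it writes $(u',l,m)$. If $\eta=+1$, it moves right into $(q',\mathrm{up})$. If $\eta=-1$ and $m=0$, it moves left into $(q',\mathrm{up})$. If $\eta=-1$ and $m=1$, it moves right into $\mathrm{ret}(q',\mathrm{down})$.
\item In $(q,\mathrm{down})$, reading $(u,l,m)$ with $\delta'(q,l)=(q',l',\eta)$, it writes $(u,l',m)$. If $\eta=-1$, it moves right into $(q',\mathrm{down})$. If $\eta=+1$ and $m=0$, it moves left into $(q',\mathrm{down})$. If $\eta=+1$ and $m=1$, it moves right into $\mathrm{ret}(q',\mathrm{up})$.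
\item The states $(q_h',\mathrm{up})$ and $(q_h',\mathrm{down})$ are identified with the halting state of $\mathcal M$.
\end{itemize}
Left moves happen only on cells with $m=0$ after cell $1$ has been marked, or in a state $\mathrm{ret}(q,e)$, which is entered on cell $2$. So $\mathcal M$ never leaves its tape, and it halts if and only if $\mathcal M'$ does.
\end{proof}

\section{Desubstitution of periodic points}\label{sec:desub}

\subsection{Survivors}

Legality refers to all iterates $\vartheta^k$ at once. For constant length $\ell$ and disjoint image sets it can be tested backwards: cut the sequence into blocks of length $\ell$, replace each block by the unique letter of which it is an image, and repeat. A point of $X_\vartheta$ is a sequence for which this never fails, for suitable cutting positions. For a sequence whose period is prime to $\ell$ the cutting positions do not matter, because multiples of $\ell$ reach every residue. This leads to the following definition.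

\begin{definition}
Let $\ell\ge2$, let $G:\mathcal A^\ell\rightharpoonup\mathcal A$ be a partial function and let $p\ge1$ be prime to $\ell$. For $z:\mathbb Z/p\to\mathcal A$ put
\[
(Tz)(m)=G\bigl(z(\ell m-\ell+1),\dots,z(\ell m)\bigr)\qquad(m\in\mathbb Z/p),
\]
and say that $Tz$ is defined if the right side is defined for every $m$. The pair $(p,z)$ is a \emph{survivor} for $G$ if $T^iz$ is defined for all $i\ge0$.
\end{definition}

\begin{proposition}\label{prop:survivor}
Let $\vartheta$ have constant length $\ell\ge2$ and pairwise disjoint image sets, and let $G$ be the partial function with $G(v)=c\iff v\in\vartheta(c)$. Then $\operatorname{Per}(X_\vartheta)\neq\varnothing$ if and only if $G$ has a survivor. If $(p,z)$ is a survivor, then the $p$-periodic lift of $z$ to $\mathbb Z$ lies in $X_\vartheta$.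
\end{proposition}

\begin{proof}
Let $(p,z)$ be a survivor and $x$ the lift of $z$. We claim that
\[
x_{[\ell^k(m-1)+1,\;\ell^km]}\in\vartheta^k\bigl((T^kz)(m)\bigr)\qquad(k\ge0,\ m\in\mathbb Z).
\]
For $k=0$ there is nothing to prove. Assume the claim for $k$. The interval $[\ell^{k+1}(m-1)+1,\ell^{k+1}m]$ is the union of the intervals $[\ell^k(m'-1)+1,\ell^km']$ for $m'=\ell m-\ell+1,\dots,\ell m$, so $x$ carries on it an element of $\vartheta^k(v)$ with $v=(T^kz)(\ell m-\ell+1)\cdots(T^kz)(\ell m)$. By the definition of $T$ we have $v\in\vartheta((T^{k+1}z)(m))$, which gives the claim for $k+1$. So $x_{[1,\ell^k]}$ is legal for all $k$. Since $x$ is periodic, each of its finite subwords occurs in $x_{[1,\ell^k]}$ for large $k$, and $x\in X_\vartheta$.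

For the converse we first desubstitute an arbitrary $x\in X_\vartheta$. For $n\ge1$ the legal word $x_{[-n,n]}$ has more than one letter, so it is a subword of an element of $\vartheta(v)$ with $v\in\vartheta^{k-1}(a)$ for some $k\ge1$ and $a\in\mathcal A$. All images have length $\ell$, so there is $r(n)\in\{0,\dots,\ell-1\}$ such that the blocks $[\ell m-\ell+1+r(n),\ell m+r(n)]$ contained in $[-n,n]$ carry images of consecutive letters of $v$. Since the image sets are disjoint, these letters are the values of $G$ on the blocks. Choose $r$ with $r(n)=r$ for infinitely many $n$. Then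
\[
y_m=G\bigl(x_{[\ell m-\ell+1+r,\;\ell m+r]}\bigr)
\]
is defined for all $m\in\mathbb Z$, and every finite subword of $y$ is a subword of one of the words $v$. Hence $y\in X_\vartheta$. If $x$ has period $p$, then $y$ has period $p/\gcd(p,\ell)$, because $\ell\cdot p/\gcd(p,\ell)$ is a multiple of $p$.

Start from a periodic point and desubstitute repeatedly. The period drops as long as it is not prime to $\ell$. Discarding finitely many steps, we obtain $p$ prime to $\ell$, points $x^{(0)},x^{(1)},\dots$ of period $p$ and offsets $r_i$ with
\[
x^{(i+1)}(m)=G\bigl(x^{(i)}(\ell m-\ell+1+r_i),\dots,x^{(i)}(\ell m+r_i)\bigr)\qquad(m\in\mathbb Z/p).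
\]
The offsets can be absorbed into shifts. Put $s_0=0$, solve $\ell s_{i+1}+r_i=s_i$ in $\mathbb Z/p$, and let $z^{(i)}(m)=x^{(i)}(m+s_i)$. Replacing $m$ by $m+s_{i+1}$ in the last display gives $z^{(i+1)}=Tz^{(i)}$. So $(p,z^{(0)})$ is a survivor.
\end{proof}

\begin{example}\label{ex:pd}
Let $\ell=2$. For $a\mapsto ab$, $b\mapsto aa$ the domain of $G$ is $\{ab,aa\}$. If $p$ is odd, every element of $\mathbb Z/p$ has the form $2m-1$, so $Tz$ is defined only if $z$ is constantly $a$. Then $Tz$ is constantly $b$ and $T^2z$ is undefined. There is no survivor and no periodic point. For $\vartheta(a)=\{ab,ba\}$, $\vartheta(b)=\{aa\}$ take $p=3$ and $z(1)z(2)z(3)=aab$. The blocks $z(1)z(2)$, $z(3)z(1)$, $z(2)z(3)$ are $aa,ba,ab$, so $Tz=baa$. The blocks of $Tz$ are $ba,ab,aa$, so $T^2z=aab=z$. Hence $(aab)^\infty\in X_\vartheta$.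
\end{example}

For fixed $p$ the map $T$ acts on a finite set, so each orbit dies or cycles, and survival is a finite test. All the difficulty lies in the unbounded choice of $p$.

\subsection{Every partial function comes from a primitive substitution}

We want to design $G$ freely. An arbitrary partial function need not be onto, and the substitution $c\mapsto G^{-1}(c)$ need not be primitive. One extra letter repairs both defects without creating survivors; it is excluded in the same way as $b$ in the first half of Example~\ref{ex:pd}. From now on $\ell=5$.

Let $B$ be a finite set with $|B|\ge2$, let $F:B^5\rightharpoonup B$ be a partial function and $\sharp\notin B$. On $\mathcal A=B\cup\{\sharp\}$ define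
\[
\vartheta_F(c)=F^{-1}(c)\cup\{\sharp cccc\}\quad(c\in B),\qquad \vartheta_F(\sharp)=\{\sharp v: v\in B^4\text{ not constant}\}.
\]

\begin{lemma}\label{lem:sharp}
The random substitution $\vartheta_F$ has constant length $5$ and non-empty, pairwise disjoint image sets, and $M_{\vartheta_F}^2>0$. Moreover, $\operatorname{Per}(X_{\vartheta_F})\ne\varnothing$ if and only if $F$ has a survivor, and the periodic lift of a survivor for $F$ lies in $X_{\vartheta_F}$.
\end{lemma}

\begin{proof}
The set $\vartheta_F(\sharp)$ is non-empty because $|B|\ge2$. Words in $B^5$ are separated by the value of $F$, and words beginning with $\sharp$ by their last four letters, so the image sets are disjoint. Every letter has an image containing $\sharp$, and every letter occurs in an image of $\sharp$; by Lemma~\ref{lem:basic}(b), $M_{\vartheta_F}^2>0$. Let $G$ be the partial function of Proposition~\ref{prop:survivor}. It coincides with $F$ on $B^5$, so a survivor for $F$ is a survivor for $G$. Conversely, let $(p,z)$ be a survivor for $G$ and suppose $(T^iz)(n)=\sharp$. As $5\nmid p$, there is $m$ with $5m=n$, and the argument of $G$ in $(T^{i+1}z)(m)$ ends in $\sharp$. But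 in the words of the domain of $G$ the letter $\sharp$ occurs only in first position. So all $T^iz$ take values in $B$, and $(p,z)$ is a survivor for $F$.
\end{proof}

The letter $\sharp$ does occur in periodic points whose period is divisible by $5$: if $(c_1\cdots c_p)^\infty\in X_{\vartheta_F}$ with $c_j\in B$, then $(\sharp c_1^4\cdots\sharp c_p^4)^\infty\in X_{\vartheta_F}$ by Lemma~\ref{lem:basic}(a). This is why the reduction to $5\nmid p$ comes first.

\subsection{Strides, and two directions in a cyclic word}\label{sec:strides}

The map $T$ moves information from cell $5m$ to cell $m$. We undo this motion. For $S_0:\mathbb Z/p\to B$ with $5\nmid p$ put $S_i(n)=(T^iS_0)(5^{-i}n)$. Since $(T^iS_0)(5^{-i}n-j)=S_i(n-j5^i)$, the relation $T^{i+1}S_0=T(T^iS_0)$ evaluated at $5^{-i-1}n$ reads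
\begin{equation}\label{eq:stride}
S_{i+1}(n)=F\bigl(S_i(n-4\cdot5^i),\,S_i(n-3\cdot5^i),\,S_i(n-2\cdot5^i),\,S_i(n-5^i),\,S_i(n)\bigr).
\end{equation}
Thus $(p,S_0)$ is a survivor for $F$ if and only if \eqref{eq:stride} is defined for all $i\ge0$ and $n\in\mathbb Z/p$. We call $i$ the \emph{time}, $5^i\in\mathbb Z/p$ the \emph{stride} at time $i$, and the argument of $F$ in \eqref{eq:stride} the \emph{window at time $i$ ending at $n$}. Every stride generates the group $\mathbb Z/p$.

Formula \eqref{eq:stride} contains the main idea. Let the letters of $B$ have a component $t$, a tile, which $F$ copies from its last argument. Then $t(n)$ does not change with time, and at time $i$ the rule $F$ sees the pair $(t(n-5^i),t(n))$. Take $p=24$. As $5^2\equiv1$, the strides alternate between $1$ and $5$. Write the cells $n=a+5b$ into a $5\times5$ array with one corner missing, as in Figure~\ref{fig:helix}. At even times $F$ compares each cell with its left neighbor, at odd times with its lower neighbor. If $F$ enforces a horizontal matching rule at even times and a vertical one at odd times, then $(a,b)\mapsto t(a+5b)$ is a doubly periodic tiling of the plane. With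 $p=25^h-1$ the strides $1$ and $5^h$ give arrays of side $5^h$, large enough for any finite computation.

Three things are missing.
\begin{enumerate}
\item We need tiles for which periodic tilings witness halting. Those of Section~\ref{sec:tiles} do so provided that a corner tile $\mathsf C$ occurs.
\item The rule $F$ does not know the time. For $h\ge2$ it must check the horizontal rule at one stride, the vertical rule at another and nothing at the remaining ones. It must read the decision off the window, the decision must be the same for all $n$, and a survivor must not be able to avoid either check forever.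
\item A survivor must be forced to contain $\mathsf C$.
\end{enumerate}

\section{Periodic tilings and halting}\label{sec:tiles}

Fix a machine $\mathcal M$. The tiles draw a rectangular frame and run $\mathcal M$ inside it, one row per step. The bottom edge $\mathsf B_1\mathsf B_2\cdots\mathsf B_2\mathsf B_3$ initializes the tape, the left edge $\mathsf L\cdots\mathsf L\,\mathsf L'$ bounds it, and the upper edge $\mathsf U\cdots\mathsf U$ can only be laid over a halted configuration.

Let $\Delta=\Gamma\cup(Q\times\Gamma)$; a symbol $(q,s)$ is a cell with content $s$ under the head in state $q$. Let $\star$ be a new symbol, the wall. The tile set $W=W_{\mathcal M}$ consists of $\mathsf C,\mathsf L,\mathsf L',\mathsf B_1,\mathsf B_2,\mathsf B_3,\mathsf U$ and the \emph{interior} tiles, the triples $(x,y,z)$ with $x,z\in\Delta\cup\{\star\}$, $y\in\Delta$ and at most one component in $Q\times\Gamma$. Such a tile records a cell $y$ and its two neighbors. It is \emph{active} if $y\in(Q\setminus\{q_h\})\times\Gamma$. The partial function $g$ on interior tiles computes the next content of the middle cell.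
\begin{itemize}
\item If $y=(q_h,s)$, then $g(x,y,z)=y$.
\item If $y=(q,s)$ with $q\ne q_h$ and $\delta(q,s)=(q',s',\eta)$, then $g(x,y,z)=s'$, except that $g$ is undefined if $\eta=-1$ and $x=\star$, or $\eta=+1$ and $z=\star$.
\item If $y=s\in\Gamma$, then $g(x,y,z)=(q',s)$ if $x=(q,r)$ with $q\neq q_h$ and $\delta(q,r)=(q',r',+1)$, or if $z=(q,r)$ with $q\ne q_h$ and $\delta(q,r)=(q',r',-1)$. Otherwise $g(x,y,z)=s$.
\end{itemize}
The set $\mathrm{Hor}$ of allowed pairs (left, right) consists of
\begin{gather*}
(\mathsf C,\mathsf B_1),\ (\mathsf B_1,\mathsf B_2),\ (\mathsf B_2,\mathsf B_2),\ (\mathsf B_2,\mathsf B_3),\ (\mathsf B_3,\mathsf L),\ (\mathsf L',\mathsf U),\ (\mathsf U,\mathsf U),\ (\mathsf U,\mathsf C),\\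
(\mathsf L,(\star,y,z)),\quad ((x,y,z),(y,z,z_1))\text{ with }z\neq\star,\quad ((x,y,\star),\mathsf L),\quad ((x,y,\star),\mathsf L').
\end{gather*}
The set $\mathrm{Ver}$ of allowed pairs (lower, upper) consists of
\begin{gather*}
(\mathsf C,\mathsf L),\ (\mathsf L,\mathsf L),\ (\mathsf L,\mathsf L'),\ (\mathsf L',\mathsf B_1),\ (\mathsf U,\mathsf B_2),\ (\mathsf U,\mathsf B_3),\\
(\mathsf B_1,(\star,(q_0,\sqcup),z))\text{ with }z\ne\star,\quad (\mathsf B_2,(x,\sqcup,z))\text{ with }x,z\neq\star,\\
(\mathsf B_3,(x,\sqcup,\star))\text{ with }x\ne\star,\quad (I,\mathsf U)\text{ and }(I,\mathsf C)\text{ with $I$ interior and not active},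
\end{gather*}
and the pairs $((x,y,z),(x',y',z'))$ of interior tiles such that $g(x,y,z)$ is defined and equal to $y'$, $x=\star\Leftrightarrow x'=\star$, and $z=\star\Leftrightarrow z'=\star$.

\begin{lemma}\label{lem:tiling-sound}
Suppose there are $p\ge1$ and $f:\mathbb Z^2\to W$ with $f(0,0)=\mathsf C$ and
\[
(f(a,b),f(a+1,b))\in\mathrm{Hor},\quad (f(a,b),f(a,b+1))\in\mathrm{Ver},\quad f(a+p,b)=f(a,b+p)=f(a,b)
\]
for all $a,b$. Then $\mathcal M$ halts.
\end{lemma}

\begin{proof}
\emph{The frame.} In row $0$ we have $f(1,0)=\mathsf B_1$ and $f(2,0)=\mathsf B_2$, and $\mathsf B_2$ is followed by $\mathsf B_2$ or $\mathsf B_3$. Since $\mathsf C$ recurs in the row, the run of $\mathsf B_2$ ends: there is $N_1\ge4$ with $f(a,0)=\mathsf B_2$ for $2\le a\le N_1-2$ and $f(N_1-1,0)=\mathsf B_3$. In column $0$ we have $f(0,1)=\mathsf L$, and above $\mathsf L$ lies $\mathsf L$ or $\mathsf L'$. Since $\mathsf C$ recurs in the column, there is $N_2\ge2$ with $f(0,b)=\mathsf L$ for $1\le b\le N_2-1$ and $f(0,N_2)=\mathsf L'$. These are the only uses of periodicity.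

\emph{The inside.} We claim that for $1\le b\le N_2-1$ and $1\le a\le N_1-1$ the tile $f(a,b)$ is interior, its first component is $\star$ exactly if $a=1$, and its third component is $\star$ exactly if $a=N_1-1$. For $b=1$ this follows from the pairs in $\mathrm{Ver}$ with lower tile $\mathsf B_1,\mathsf B_2,\mathsf B_3$. Let it hold for $b$, and let $b+1\le N_2-1$. The tile $f(1,b+1)$ is interior because its left neighbor is $\mathsf L$. If $f(a,b+1)$ is interior, it has walls in the same components as the interior tile $f(a,b)$ below it; if moreover $a<N_1-1$, its third component is not $\star$, so its right neighbor is interior. Induction on $a$ gives the claim for $b+1$.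

\emph{The computation.} Let $y_{a,b}$ be the middle component of $f(a,b)$, and $y_{0,b}=y_{N_1,b}=\star$. The horizontal rule gives $f(a,b)=(y_{a-1,b},y_{a,b},y_{a+1,b})$, and the vertical rule gives $y_{a,b+1}=g(f(a,b))$ for $b+1\le N_2-1$. Row $1$ is the initial configuration on the cells $1,\dots,N_1-1$. Suppose row $b$ shows a configuration of the run of $\mathcal M$, with its single head among these cells, and $b+1\le N_2-1$. If the state is $q_h$, then $g$ reproduces the row. Otherwise $g$ is defined at the head, so the head moves to a cell in $\{1,\dots,N_1-1\}$, and $g$ produces the next configuration. Hence each row $b\le N_2-1$ shows the configuration after $b-1$ steps, frozen once $q_h$ is reached, and it contains exactly one head.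

\emph{The lid.} We show $f(a,N_2)\in\{\mathsf U,\mathsf C\}$ for $1\le a\le N_1-1$. The right neighbor of $\mathsf L'$ is $f(1,N_2)=\mathsf U$, and the right neighbor of $\mathsf U$ is $\mathsf U$ or $\mathsf C$. If $f(a,N_2)=\mathsf C$ with $a<N_1-1$, then $f(a+1,N_2)=\mathsf B_1$ would lie above the interior tile $f(a+1,N_2-1)$, which $\mathrm{Ver}$ does not allow. So the row continues with $\mathsf U$ up to $a=N_1-2$, and its next tile is $\mathsf U$ or $\mathsf C$. Therefore no tile $f(a,N_2-1)$ with $1\le a\le N_1-1$ is active, and the head in row $N_2-1$ is in state $q_h$.
\end{proof}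

The hypothesis $f(0,0)=\mathsf C$ cannot be dropped: the constant map with value $(\sqcup,\sqcup,\sqcup)$ satisfies all other conditions for every machine. In the converse direction we need a tiling of the special shape found in Section~\ref{sec:strides}.

\begin{lemma}\label{lem:tiling-model}
Let $\mathcal M$ halt after $s$ steps, let $N\ge s+4$ and $p=N^2-1$. Then there is $t:\mathbb Z/p\to W$ such that $t(n)=\mathsf C$ exactly for $n=0$, and $(t(n-1),t(n))\in\mathrm{Hor}$ and $(t(n-N),t(n))\in\mathrm{Ver}$ for all $n$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]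
\draw (0,0) grid (4,5);
\draw (4,0) grid (5,4);
\draw[gray,dashed] (0,5) -- (0,6) -- (4,6) -- (4,5) -- (5,5) -- (5,4) -- (6,4) -- (6,0) -- (5,0);
\foreach \x/\y/\n/\s in {0/0/0/{\mathsf C},1/0/1/{\mathsf B_1},2/0/2/{\mathsf B_2},3/0/3/{\mathsf B_2},4/0/4/{\mathsf B_3},
0/1/5/{\mathsf L},1/1/6/{q_0},2/1/7/{\sqcup},3/1/8/{\sqcup},4/1/9/{\sqcup},
0/2/10/{\mathsf L},1/2/11/{\sqcup},2/2/12/{q_h},3/2/13/{\sqcup},4/2/14/{\sqcup},
0/3/15/{\mathsf L},1/3/16/{\sqcup},2/3/17/{q_h},3/3/18/{\sqcup},4/3/19/{\sqcup},
0/4/20/{\mathsf L'},1/4/21/{\mathsf U},2/4/22/{\mathsf U},3/4/23/{\mathsf U}}
{\node at (\x+0.55,\y+0.4) {$\s$}; \node at (\x+0.2,\y+0.83) {\tiny $\n$};}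
\foreach \x/\y/\n/\s in {4/4/0/{\mathsf C},0/5/1/{\mathsf B_1},1/5/2/{\mathsf B_2},2/5/3/{\mathsf B_2},3/5/4/{\mathsf B_3},
5/0/5/{\mathsf L},5/1/10/{\mathsf L},5/2/15/{\mathsf L},5/3/20/{\mathsf L'}}
{\node[gray] at (\x+0.55,\y+0.4) {$\s$}; \node[gray] at (\x+0.2,\y+0.83) {\tiny $\n$};}
\end{tikzpicture}
\caption{A tiling of $\mathbb Z/24$ for the machine with the single rule $\delta(q_0,\sqcup)=(q_h,\sqcup,+1)$. The cell $n=a+5b$ (small number) is drawn in column $a$ and row $b$, so adding $1$ is a step to the right and adding $5$ is a step up. For interior tiles only the middle component is shown, with $q$ standing for $(q,\sqcup)$. The gray cells are repetitions modulo $24$; they show how the right and upper borders close up.}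
\label{fig:helix}
\end{figure}

\begin{proof}
For $1\le a\le N-1$ and $1\le b\le N-2$ let $y_{a,b}\in\Delta$ be the content of cell $a$, including the head if present, after $\min(b-1,s)$ steps, and put $y_{0,b}=y_{N,b}=\star$. The head stays on cells at most $s+1\le N-3$ and never moves left off cell $1$. Hence $g(y_{a-1,b},y_{a,b},y_{a+1,b})$ is always defined, and it equals $y_{a,b+1}$ for $b\le N-3$. Write $n\in[0,p-1]$ as $n=a+Nb$ with $0\le a,b\le N-1$; all pairs $(a,b)$ occur except $(N-1,N-1)$. Define $t$ as in Figure~\ref{fig:helix}:
\begin{itemize}
\item $(0,0)\mapsto\mathsf C$, $(1,0)\mapsto\mathsf B_1$, $(a,0)\mapsto\mathsf B_2$ for $2\le a\le N-2$, $(N-1,0)\mapsto\mathsf B_3$;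
\item $(0,b)\mapsto\mathsf L$ for $1\le b\le N-2$, $(0,N-1)\mapsto\mathsf L'$, $(a,N-1)\mapsto\mathsf U$ for $1\le a\le N-2$;
\item $(a,b)\mapsto(y_{a-1,b},y_{a,b},y_{a+1,b})$ for $1\le a\le N-1$, $1\le b\le N-2$.
\end{itemize}

\emph{Pairs $(n,n+1)$.} The rows are $\mathsf C\mathsf B_1\mathsf B_2\cdots\mathsf B_2\mathsf B_3$ (with at least one $\mathsf B_2$, as $N\ge4$), then $\mathsf L$ followed by overlapping interior tiles of which the first begins with $\star$, and finally $\mathsf L'\mathsf U\cdots\mathsf U$. From $(N-1,b)$ to $(0,b+1)$ the pair is $(\mathsf B_3,\mathsf L)$ for $b=0$, $((x,y,\star),\mathsf L)$ for $1\le b\le N-3$, and $((x,y,\star),\mathsf L')$ for $b=N-2$. From $n=p-1$, which is $(N-2,N-1)$, to $0$ it is $(\mathsf U,\mathsf C)$. All these pairs are in $\mathrm{Hor}$.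

\emph{Pairs $(n,n+N)$.} Column $0$ reads $\mathsf C,\mathsf L,\dots,\mathsf L,\mathsf L'$. Above $\mathsf B_1,\mathsf B_2,\mathsf B_3$ lies the initial configuration, with walls exactly at $a=1$ on the left and $a=N-1$ on the right. Two interior tiles above each other obey $g$ and have the same walls. Row $N-2$ shows the configuration after $\min(N-3,s)=s$ steps, so none of its tiles is active. Above its tile at $(a,N-2)$ lies $\mathsf U$ if $1\le a\le N-2$; for $a=N-1$ we have $n+N=N^2-1\equiv0$, and the tile above is $\mathsf C$. For $(a,N-1)$ with $0\le a\le N-2$ we have $n+N=a+N^2\equiv a+1$, which is the position $(a+1,0)$. The pair is $(\mathsf L',\mathsf B_1)$ for $a=0$, $(\mathsf U,\mathsf B_2)$ for $1\le a\le N-3$ and $(\mathsf U,\mathsf B_3)$ for $a=N-2$. All these pairs are in $\mathrm{Ver}$.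
\end{proof}

\section{A clock and an anchor}\label{sec:layers}

Each of the two devices comes with two statements: a constraint that holds in every survivor, and a model on $\mathbb Z/(5^k-1)$ that the intended survivor will use. In this group multiplication by $5$ rotates the $k$ base-$5$ digits cyclically, because $5^k\equiv1$.

\subsection{The clock}

How can a window on $\mathbb Z/(5^k-1)$ recognize the stride $1$? Label each cell with its last digit. Along the stride $1$ the label grows by $1$ in each step, while along the strides $5,\dots,5^{k-1}$ it is constant. Both statements fail by $+1$ when a step passes from the end of $[0,p-1]$ to its beginning. For $p=24$ the labels read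
\[
0\,1\,2\,3\,4\;0\,1\,2\,3\,4\;\cdots\;0\,1\,2\,3\;|\;0\qquad\text{and}\qquad 0\,0\,0\,0\,0\;1\,1\,1\,1\,1\;\cdots\;3\,3\,3\,3\,3\;4\,4\,4\,4\;|\;0
\]
along $0,1,2,\dots,23,0$ and along $0,5,10,15,20,1,6,\dots,14,19,0$, respectively.

\begin{definition}
A sequence $(\xi_0,\dots,\xi_4)\in(\mathbb Z/5)^5$ is \emph{slow} if its four differences $\xi_j-\xi_{j-1}$ lie in $\{0,1\}$ and at most one equals $1$. It is \emph{fast} if they lie in $\{1,2\}$ and at most one equals $2$.
\end{definition}

A slow sequence has a difference $0$ and a fast one has none, so no sequence is both. For $\tau:\mathbb Z/p\to\mathbb Z/5$ the \emph{$\tau$-window at time $i$ ending at $n$} is $(\tau(n-4\cdot5^i),\dots,\tau(n-5^i),\tau(n))$.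

\begin{lemma}\label{lem:clock-model}
Let $k\ge2$, $p=5^k-1$, and $\tau(n)=\bar n\bmod 5$, where $\bar n\in[0,p-1]$ represents $n\in\mathbb Z/p$. Then all $\tau$-windows at time $i$ are fast if $i\equiv0\pmod k$ and slow otherwise, and $\tau(-5^i)\neq\tau(0)$ for all $i\geq 0$.
\end{lemma}

\begin{proof}
The stride $5^i$ depends only on $i$ modulo $k$, so let $0\le i\le k-1$; then $5^i<p$. If $\bar n\ge5^i$, then $\tau(n)-\tau(n-5^i)\equiv5^i\pmod 5$. If $\bar n<5^i$, we call the step from $n-5^i$ to $n$ a \emph{wrap}; then $n-5^i$ is represented by $\bar n-5^i+p$, and the difference is $5^i-p\equiv5^i+1$. So the differences are $1$, or $2$ at a wrap, if $i=0$, and they are $0$, or $1$ at a wrap, if $i\ge1$. The four steps of a window start at a representative below $p$ and have total length $4\cdot5^i\le4\cdot5^{k-1}<p$, where the last inequality uses $k\ge2$. Hence at most one of them is a wrap. The step from $-5^i$ to $0$ is a wrap, so its difference is $1$ or $2$.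
\end{proof}

In an arbitrary survivor nothing ties $\tau$ to this model. What remains true is that a non-constant labeling cannot be slow at all times: slowness prevents carries, so the number of increments is multiplied by $5$ from one stride to the next, and it cannot exceed $p$.

\begin{lemma}\label{lem:clock-sound}
Let $p\ge1$ and $\tau:\mathbb Z/p\to\mathbb Z/5$. If all $\tau$-windows at all times $i\ge0$ are slow, then $\tau$ is constant.
\end{lemma}

\begin{proof}
The difference $\tau(n)-\tau(n-5^i)$ is the last difference of a slow window; let $\epsilon_i(n)\in\{0,1\}$ be the integer representing it, and let $E_i=\sum_{n}\epsilon_i(n)\le p$. Splitting a step of length $5^{i+1}$ into five steps of length $5^i$ gives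
\[
\epsilon_{i+1}(n)\equiv\sum_{j=0}^4\epsilon_i(n-j5^i)\pmod 5.
\]
The terms with $j=0,\dots,3$ are the differences of the window at time $i$ ending at $n$, so at most one of them is $1$, and the sum lies in $\{0,1,2\}$. It is congruent modulo $5$ to an element of $\{0,1\}$, hence equal to it. Summing over $n$ gives $E_{i+1}=5E_i$. Thus $5^iE_0\le p$ for all $i$, so $E_0=0$ and $\tau(n)=\tau(n-1)$ for all $n$.
\end{proof}

We shall use two clocks $\tau,\tau'$, one to trigger the horizontal check and one the vertical check. In the model with $k=2h$ and $N=5^h$ the second clock is $\tau'(n)=\tau(Nn)$. For $n=a+Nb$ we have $Nn\equiv b+Na$, so $\tau$ and $\tau'$ are the last digits of the column $a$ and the row $b$.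

\subsection{The anchor}

To force $\mathsf C$ we need a local pattern that cannot close up around $\mathbb Z/p$ when $5\nmid p$, and whose defects are permitted only in the presence of $\mathsf C$. Counting modulo $5$ is such a pattern. But $\mathsf C$ occupies one cell, so at each time only windows through that cell may be defective, and the windows change with the stride. The pattern must therefore be rebuilt at each time, and $F$ has to find the letter for the next time inside the window. We count $1,2,3,4$ and use the fifth place, where the count would be $0$, to store that letter. The sequence of last non-zero digits has this self-reproducing form. For $n=1,\dots,24$ it reads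
\[
1\,2\,3\,4\,\underline1\;\;1\,2\,3\,4\,\underline2\;\;1\,2\,3\,4\,\underline3\;\;1\,2\,3\,4\,\underline4\;\;1\,2\,3\,4,
\]
and the underlined letters begin the same sequence again. Read cyclically modulo $24$, the four windows across the seam are $12341$, $23412$, $34123$ and $41234$. The first and last look like ordinary windows; the other two are the defects.

\begin{definition}
For $w\in\{1,2,3,4\}$ the \emph{regular} words are
\[
R_1(w)=1234w,\quad R_2(w)=234w1,\quad R_3(w)=34w12,\quad R_4(w)=4w123,\quad R_5(w)=w1234 .
\]
The \emph{seam} words are $23412$ and $34123$.
\end{definition}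

Number the positions $j=0,\dots,4$ and read the index $r$ modulo $5$. The letter of $R_r(w)$ at position $j$ is congruent to $r+j$ modulo $5$, except at the one \emph{free} position with $r+j\equiv0$, which carries $w$.

\begin{lemma}\label{lem:regular}
\begin{enumerate}
\item[(a)] The word $R_r(w)$ determines $r$ and $w$.
\item[(b)] The seam words are not regular.
\item[(c)] If $5\nmid p$ and $y:\mathbb Z/p\to\{1,2,3,4\}$, then some word $y(n-4)\cdots y(n)$ is not regular.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $R_r(w)=R_{r'}(w')$, some position $j$ is free for neither word, and there $r+j\equiv r'+j$. So $r=r'$, and $w=w'$ is the letter at the free position.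

(b) For a word $w_0\cdots w_4$ consider the residues $w_j-j$ modulo $5$. For a regular word at least four of them agree. For $23412$ they are $2,2,2,3,3$, and for $34123$ they are $3,3,4,4,4$.

(c) Suppose all these words are regular, with index $r(n)\in\mathbb Z/5$, which is a function on $\mathbb Z/p$ by (a). The words ending at $n$ and $n+1$ share four cells, so some shared cell is free for neither. If it has position $j$ in the first word, it has position $j-1$ in the second, whence $r(n)+j\equiv r(n+1)+j-1$. So $r(n+1)=r(n)+1$ for all $n$, and going once around $\mathbb Z/p$ gives $p\equiv0\pmod5$.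
\end{proof}

By (a) and (b) we may define the \emph{value} of a regular word or seam word: $R_r(w)$ has value $w$, the word $23412$ has value $2$, and $34123$ has value $3$.

\begin{lemma}\label{lem:omega}
Let $k\ge2$, $p=5^k-1$, and let $\omega(m)$ be the last non-zero base-$5$ digit of the representative of $m\in\mathbb Z/p$ in $[1,p]$. The word $\omega(m-4)\cdots\omega(m)$ is a seam word if $m\in\{2,3\}$ and is regular otherwise. In all cases its value is $\omega(5^{-1}m)$.
\end{lemma}

\begin{proof}
Represent $m$ in $[1,p]$. First let $m\ge5$ and write $m=5q+c$ with $0\le c\le4$ and $1\le q\le5^{k-1}-1$. The integers $m-4,\dots,m$ lie in $[1,p]$ and contain one multiple of $5$, namely $5q$; at the others $\omega$ is the residue modulo $5$. As $m-4\equiv c+1$, the word is $R_{c+1}(\omega(5q))$, with value $\omega(5q)=\omega(q)$. Division by $5$ moves the last digit to the front: $5(q+c5^{k-1})\equiv5q+c$, and $q+c5^{k-1}\in[1,p]$. Since $1\le q<5^{k-1}$, the last non-zero digit of $q+c5^{k-1}$ is that of $q$. So the value is $\omega(5^{-1}m)$.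

Now let $1\le m\le4$. Then $5^{-1}m$ is represented by $m5^{k-1}$, so $\omega(5^{-1}m)=m$. The elements $m-4,\dots,0$ are represented by $p+m-4,\dots,p$, with residues $m,\dots,4$ modulo $5$. The word is therefore $m\cdots4\,1\cdots m$, that is, $12341=R_1(1)$, $23412$, $34123$, $41234=R_5(4)$ for $m=1,2,3,4$, and its value is $m$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\subsection{The rule $F_{\mathcal M}$}

The clocks let each window choose a kind of check. To make the choice uniform in $n$, the rule writes it into its output and tests one time later that neighboring cells carry the same record. Let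
\[
B=W\times\mathbb Z/5\times\mathbb Z/5\times\{1,2,3,4\}\times\{\mathsf O,\mathsf H,\mathsf V\},
\]
and for $b_j=(t_j,\tau_j,\tau'_j,w_j,\kappa_j)\in B$ let $F(b_0,\dots,b_4)$ be defined if and only if the following hold.
\begin{itemize}
\item[(F1)] $\kappa_0=\dots=\kappa_4$.
\item[(F2)] One of three cases occurs, and it is called the \emph{kind} of the window: $\mathsf O$, both $(\tau_j)$ and $(\tau'_j)$ are slow; $\mathsf H$, $(\tau_j)$ is fast and $(\tau_j')$ is slow; $\mathsf V$, $(\tau_j)$ is slow and $(\tau'_j)$ is fast.
\item[(F3)] If the kind is $\mathsf H$, then $(t_3,t_4)\in\mathrm{Hor}$; if it is $\mathsf V$, then $(t_3,t_4)\in\mathrm{Ver}$.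
\item[(F4)] If $t_4=\mathsf C$, then $\tau_3\ne\tau_4$ and $\tau'_3\neq\tau'_4$.
\item[(F5)] The word $w_0\cdots w_4$ is regular, or it is a seam word and $t_j=\mathsf C$ for some $j$.
\end{itemize}
In that case $F(b_0,\dots,b_4)=(t_4,\tau_4,\tau_4',w^*,\kappa^*)$, where $w^*$ is the value of $w_0\cdots w_4$ and $\kappa^*$ is the kind. Write $F_{\mathcal M}=F$ and $\vartheta_{\mathcal M}=\vartheta_{F_{\mathcal M}}$; both are finite tables computable from $\mathcal M$. In \eqref{eq:stride} the first three components of $S_i(n)$ are copied from $S_{i-1}(n)$, so they are functions $t(n),\tau(n),\tau'(n)$ independent of $i$.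

\begin{proposition}\label{prop:sound}
If $F_{\mathcal M}$ has a survivor, then $\mathcal M$ halts.
\end{proposition}

\begin{proof}
Let $(p,S_0)$ be a survivor, so $5\nmid p$ and \eqref{eq:stride} is always defined.

\emph{The tile $\mathsf C$ occurs.} By Lemma~\ref{lem:regular}(c), applied to the $w$-component of $S_0$, some window at time $0$ has a word that is not regular. By (F5) it contains a cell $n_0$ with $t(n_0)=\mathsf C$.

\emph{Both clocks run.} Condition (F4) for the window at time $0$ ending at $n_0$ shows that neither $\tau$ nor $\tau'$ is constant.

\emph{The kind depends only on the time.} The kind of the window at time $i$ ending at $n$ is the $\kappa$-component of $S_{i+1}(n)$. By (F1) at time $i+1$ this component is the same at $n$ and $n-5^{i+1}$ for all $n$, and $5^{i+1}$ generates $\mathbb Z/p$.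

\emph{Both checks occur.} If the kind $\mathsf H$ never occurred, all $\tau$-windows would be slow by (F2), and $\tau$ would be constant by Lemma~\ref{lem:clock-sound}. If $\mathsf V$ never occurred, all $\tau'$-windows would be slow, and $\tau'$ would be constant. So there are times $i_1,i_2$ at which all windows have kind $\mathsf H$ and $\mathsf V$, respectively.

By (F3), $(t(n-5^{i_1}),t(n))\in\mathrm{Hor}$ and $(t(n-5^{i_2}),t(n))\in\mathrm{Ver}$ for all $n$. The map $f(a,b)=t(n_0+a5^{i_1}+b5^{i_2})$ satisfies the hypotheses of Lemma~\ref{lem:tiling-sound}, which asks nothing about the relation between the two strides. Hence $\mathcal M$ halts.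
\end{proof}

\begin{proposition}\label{prop:complete}
Let $\mathcal M$ halt after $s$ steps and let $h\ge1$ satisfy $5^h\ge s+4$. Then $F_{\mathcal M}$ has a survivor $(p,S_0)$ with $p=25^h-1$ in which the tile $\mathsf C$ occurs in exactly one cell.
\end{proposition}

\begin{proof}
Put $N=5^h$ and $k=2h\ge2$, so $p=5^k-1=N^2-1$ and $5\nmid p$. Take $t$ from Lemma~\ref{lem:tiling-model}, $\tau$ from Lemma~\ref{lem:clock-model}, $\omega$ from Lemma~\ref{lem:omega}, and let $\tau'(n)=\tau(Nn)$. Define
\[
S_i(n)=\bigl(t(n),\tau(n),\tau'(n),\omega(5^{-i}n),\kappa_i\bigr),
\]
where $\kappa_0=\mathsf O$ and $\kappa_{i+1}$ is $\mathsf H$ if $i\equiv0$, $\mathsf V$ if $i\equiv h\pmod k$, and $\mathsf O$ otherwise. We verify \eqref{eq:stride} for the window at time $i$ ending at $n$. Condition (F1) holds because $\kappa_i$ does not depend on $n$.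

(F2) The $\tau$-window is fast if $i\equiv0\pmod k$ and slow otherwise. Since $\tau'(n-j5^i)=\tau(Nn-j5^{i+h})$, the $\tau'$-window at time $i$ ending at $n$ is the $\tau$-window at time $i+h$ ending at $Nn$; it is fast if $i\equiv h\pmod k$ and slow otherwise. As $h\not\equiv0\pmod{2h}$, the two windows are never both fast. So the kind is defined and equals $\kappa_{i+1}$.

(F3) The kind is $\mathsf H$ only when the stride is $1$, and $\mathsf V$ only when it is $5^h=N$. Lemma~\ref{lem:tiling-model} gives the required pairs.

(F4) We have $t(n)=\mathsf C$ only for $n=0$, and Lemma~\ref{lem:clock-model} gives $\tau(-5^i)\ne\tau(0)$ and $\tau'(-5^i)=\tau(-5^{i+h})\neq\tau(0)=\tau'(0)$.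

(F5) With $m=5^{-i}n$, the cell $n-j5^i$ has $w$-component $\omega(m-j)$, so the word is $\omega(m-4)\cdots\omega(m)$. By Lemma~\ref{lem:omega} its value is $\omega(5^{-1}m)=\omega(5^{-i-1}n)$, the $w$-component of $S_{i+1}(n)$. It is a seam word only for $m\in\{2,3\}$, and then the window contains the cell $n-m5^i=0$, where $t(0)=\mathsf C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:sharp}, $\vartheta_{\mathcal M}$ has constant length $5$ (so it is non-degenerate), disjoint image sets and $M_{\vartheta_{\mathcal M}}^2>0$, and $\operatorname{Per}(X_{\vartheta_{\mathcal M}})\ne\varnothing$ if and only if $F_{\mathcal M}$ has a survivor. By Propositions~\ref{prop:sound} and~\ref{prop:complete} this happens if and only if $\mathcal M$ halts. If $\mathcal M$ halts, the lift of the survivor of Proposition~\ref{prop:complete} lies in $X_{\vartheta_{\mathcal M}}$ and shows $\mathsf C$ exactly once in every $p$ consecutive cells, so its least period is $p=25^h-1$; this holds for all $h\ge1$ with $5^h\ge s+4$. An algorithm deciding $\operatorname{Per}(X_\vartheta)=\varnothing$ would decide halting, contradicting Lemma~\ref{lem:halting}.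
\end{proof}

\begin{remark}
Conditions (F4) and (F5) close off survivors that check nothing. Take $p=24$, $\tau=\tau'=0$, $\kappa_i=\mathsf O$ and the $w$-components $\omega(5^{-i}n)$. Without (F4), the choice $t(0)=\mathsf C$ and $t(n)=\mathsf U$ for $n\neq0$ gives a survivor for every machine. If seam words were allowed without $\mathsf C$ in (F5), the constant choice $t=\mathsf U$ would give one.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

In Sections~\ref{sec:legal} and~\ref{sec:pump}, $\vartheta$ is any non-degenerate random substitution; primitivity is not used. Let $d=|\mathcal A|$, and let $\ell\ge2$ be the maximal length of an image of a letter.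

\subsection{Legal words are computable}\label{sec:legal}

\begin{lemma}\label{lem:legal}
The set of legal words of length at most $m$ is the least set $\mathcal L$ that contains all letters and, with each $v$, all non-empty subwords of length at most $m$ of elements of $\vartheta(v)$. In particular legality is decidable.
\end{lemma}

\begin{proof}
All elements of $\mathcal L$ are legal by Lemma~\ref{lem:basic}(a). Conversely, let $w$ with $|w|\le m$ be a subword of an element of $\vartheta^k(a)$; we show $w\in\mathcal L$ by induction on $k$. For $k=0$ the word $w$ is a letter. For $k\ge1$ fix an occurrence of $w$ in an element of $\vartheta(v')$ with $v'\in\vartheta^{k-1}(a)$. The images that meet this occurrence come from a subword $v$ of $v'$, and $|v|\le|w|\le m$ because each of them contributes a letter to $w$. By induction $v\in\mathcal L$, and $w$ is a subword of an element of $\vartheta(v)$. The set $\mathcal L$ is computed by iterating the closure operation on the finite set of words of length at most $m$ until it stabilizes.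
\end{proof}

\subsection{Pumping at constant depth}\label{sec:pump}

We have $u^\infty\in X_\vartheta$ if and only if $u^n$ is legal for all $n$. To decide this we show that one large $n$ suffices. An element $w$ of $\vartheta^k(a)$ is described by a \emph{derivation tree}: an ordered tree with labels in $\mathcal A$, root label $a$ and all leaves at depth $k$, in which the children of a node labeled $c$ spell an element of $\vartheta(c)$ and the leaves spell $w$. The \emph{height} of a node is $k$ minus its depth. The leaves below a node of height $g$ and label $c$ spell an element of $\vartheta^g(c)$, its \emph{yield}, and any other element of $\vartheta^g(c)$ may be substituted for it.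

The natural attempt is to find two nodes with the same label on a path and to repeat the part between them. The obstacle is that all leaves must stay at the same depth: repeating the part raises the nodes that branch off the path, and they need new, taller subtrees that still spell pieces of $u^\infty$ in the right phases. So we record, for each height, which pieces each letter can produce. This record takes finitely many values and evolves deterministically, and we include it in the data that must repeat.

Let $p=|u|$ and write $u=\bar u_0\cdots\bar u_{p-1}$ with indices in $\mathbb Z/p$. A word $w_1\cdots w_L$ with $L\ge0$ \emph{reads $\bar u$ from $s$ to $e$} if $w_j=\bar u_{s+j-1}$ for all $j$ and $e=s+L$ in $\mathbb Z/p$. A product $ww'$ reads $\bar u$ from $s$ to $e$ if and only if, for some $m$, $w$ reads it from $s$ to $m$ and $w'$ from $m$ to $e$. Let $P^i_a\subseteq(\mathbb Z/p)^2$ be the set of pairs $(s,e)$ such that some word in $\vartheta^i(a)$ reads $\bar u$ from $s$ to $e$, and let $P^i=(P^i_a)_{a\in\mathcal A}$. With $\circ$ denoting composition of relations,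
\[
P^{i+1}_a=\bigcup_{b_1\cdots b_r\in\vartheta(a)}P^i_{b_1}\circ\cdots\circ P^i_{b_r}.
\]
So $P^{i+1}$ is determined by $P^i$, and $P^i=P^{i'}$ implies $P^{i+j}=P^{i'+j}$ for all $j\ge0$.

\begin{proposition}\label{prop:pump}
Let $K=4dp^22^{dp^2}$. If $u^n$ is legal for some $n$ with $np>\ell^K$, then $u^\infty\in X_\vartheta$.
\end{proposition}

\begin{proof}
Take a derivation tree of height $k$ whose leaves contain an occurrence of $u^n$ on an interval $J$ of leaves. Give the leaves of $J$ the phases $0,1,2,\dots$ in $\mathbb Z/p$ from left to right. Each subinterval of $J$ then reads $\bar u$ from the phase of its first leaf to the phase following its last leaf. Let $Y(v)$ be the interval of leaves below a node $v$.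

\emph{A path with many drops.} Let $v_k$ be the root and let $v_{i-1}$ be a child of $v_i$ that maximizes $|J\cap Y(v_{i-1})|$. Put $j_i=|J\cap Y(v_i)|$. Then $j_k=np$ and $j_i\ge j_{i-1}\ge j_i/\ell$, so all $j_i$ are positive and $j_0=1$. Call $i\ge1$ a \emph{drop} if $j_{i-1}<j_i$. If there are $r$ drops, then $\ell^K<np\le\ell^r$, so $r\geq K+1$. To a drop $i$ attach the label of $v_i$; the bit \emph{left-full}, which is $1$ if the first leaf of $Y(v_i)$ is in $J$; the bit \emph{right-full}, which is $1$ if the last leaf of $Y(v_i)$ is in $J$; the phases $(s_i,e_i)$ of $J\cap Y(v_i)$; and $P^i$. These data take at most $d\cdot2\cdot2\cdot p^2\cdot2^{dp^2}=K$ values. So two drops $i>i'$ have the same label $b$, the same bits, the same phases $(s,e)$ and $P^i=P^{i'}$. With $D=i-i'$ we get $P^{g+D}=P^g$ for all $g\ge i'$.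

\emph{Side nodes.} The leaves of $Y(v_i)\setminus Y(v_{i'})$ lie below the \emph{side nodes}, the siblings of the nodes $v_g$ with $i'\le g<i$; they have height $g\ge i'$ and lie to the left or to the right of the path. If the left-full bit is $1$, the interval $J$ contains the first leaf of $Y(v_i)$ and meets $Y(v_{i'})$, so all left side nodes lie wholly in $J$, meaning that all their leaves do. If it is $0$, then $J$ meets $Y(v_{i'})$ but misses its first leaf, so $J$ begins inside $Y(v_{i'})$ and no left side node meets $J$. Exchanging left with right and first with last gives the same dichotomy for the right side nodes. Since $j_{i'}\le j_{i-1}<j_i$, some side node meets $J$, and so lies wholly in $J$. As $J\cap Y(v_i)$ and $J\cap Y(v_{i'})$ both have phases $(s,e)$, the left side nodes in $J$ together read $\bar u$ from $s$ to $s$, and the right ones from $e$ to $e$.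

\emph{Pumping.} We construct, for each $q\ge0$, a word $w_q=\alpha_q\beta_q\gamma_q\in\vartheta^{i'+qD}(b)$ such that $\beta_q$ reads $\bar u$ from $s$ to $e$, $|\beta_q|\ge q$, $\alpha_q$ is empty if the left-full bit is $1$, and $\gamma_q$ is empty if the right-full bit is $1$. For $q=0$ take the yield of $v_{i'}$, with $\beta_0$ the part on $J\cap Y(v_{i'})$. Given $w_q$, take the nodes $v_i,\dots,v_{i'}$ and the side nodes, and raise all heights by $qD$. Below $v_{i'}$, which has label $b$ and new height $i'+qD$, put a derivation of $w_q$. Consider a side node with label $c$ and old height $g$. If it lies in $J$ with phases $(s_c,e_c)$, then $(s_c,e_c)\in P^g_c=P^{g+qD}_c$, and we give it a yield in $\vartheta^{g+qD}(c)$ that reads $\bar u$ from $s_c$ to $e_c$. Otherwise we give it any yield in $\vartheta^{g+qD}(c)$. The node $v_i$ has label $b$ and new height $i'+(q+1)D$; let $w_{q+1}$ be its yield.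

Let $\beta_{q+1}$ consist of $\beta_q$ and the yields of the side nodes in $J$. It is a subword of $w_{q+1}$: left side nodes lie in $J$ only if the left-full bit is $1$, and then $\alpha_q$ is empty; right side nodes lie in $J$ only if the right-full bit is $1$, and then $\gamma_q$ is empty. The new yields have the old phases, so $\beta_{q+1}$ reads $\bar u$ from $s$ to $s$, then from $s$ to $e$, then from $e$ to $e$. At least one side node lies in $J$ and its yield is non-empty, so $|\beta_{q+1}|\ge|\beta_q|+1$. If the left-full bit is $1$, all left side nodes belong to $\beta_{q+1}$ and $\alpha_q$ is empty, so nothing precedes $\beta_{q+1}$; if the right-full bit is $1$, nothing follows it, for the mirrored reason.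

The words $\beta_q$ are legal. A subword of $u^\infty$ of length $L$ occurs in every word of length at least $L+p$ that reads $\bar u$, so it occurs in $\beta_{L+p}$. Hence $u^\infty\in X_\vartheta$.
\end{proof}

\subsection{The four statements}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Compute $K$ and an $n$ with $np>\ell^K$, and test with Lemma~\ref{lem:legal} whether $u^n$ is legal. If it is, then $u^\infty\in X_\vartheta$ by Proposition~\ref{prop:pump}; if it is not, then $u^\infty\notin X_\vartheta$ by definition.

(2) Primitivity is decidable: the pattern of positive entries of $M_\vartheta^{j+1}$ is determined by that of $M_\vartheta^j$, so one computes patterns until one repeats. Non-degeneracy and the properties listed in Theorem~\ref{thm:A} are read off the finite data. Every periodic point has the form $u^\infty$, so running the test (1) on all words $u$ in turn semi-decides $\operatorname{Per}(X_\vartheta)\neq\varnothing$. Thus the set in (2), and its restriction to the class of Theorem~\ref{thm:A}, are $\Sigma^0_1$. The map $\mathcal M\mapsto\vartheta_{\mathcal M}$ is a many-one reduction of the $\Sigma^0_1$-complete set of Lemma~\ref{lem:halting}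 to both.

(3) Given such a $\beta$, test by (1) all words $u$ with $|u|\le\beta(\vartheta)$. One of them passes if and only if $\operatorname{Per}(X_\vartheta)\ne\varnothing$. This decision procedure contradicts Theorem~\ref{thm:A}.

(4) Let $u^\infty\in X_\vartheta$ and let $v$ be a legal word, say a subword of an element of $\vartheta^k(a)$. By primitivity and Lemma~\ref{lem:basic}(b) there is $j$ such that $a$ occurs in an element of $\vartheta^j(u_1)$, where $u_1$ is the first letter of $u$. Hence some $U\in\vartheta^{j+k}(u)$ contains $v$. For every $n$ the word $u^n$ is legal and $U^n\in\vartheta^{j+k}(u^n)$, so $U^n$ is legal by Lemma~\ref{lem:basic}(a). Thus $U^\infty\in X_\vartheta$. Given $x\in X_\vartheta$ and $m\geq0$, apply this to $v=x_{[-m,m]}$: a suitable shift of $U^\infty$ is a periodic point that agrees with $x$ on $[-m,m]$. So $\operatorname{Per}(X_\vartheta)$ is dense as soon as it is non-empty. Since $X_\vartheta\ne\varnothing$ by Lemma~\ref{lem:basic}(c), the empty set is not dense, so density is equivalent to non-emptiness, and (2) applies.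
\end{proof}

\begin{thebibliography}{9}

\bibitem{RS}
Dan Rust and Timo Spindeler, \emph{Dynamical systems arising from random substitutions}, arXiv:1707.09836 (2017).

\end{thebibliography}
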